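\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\title{Primality is necessary in the colorability-defect bound\\ for transversal Kneser hypergraphs}

\begin{abstract}
For a prime $r$ and a partition of $[n]$ into classes of size at most $r-1$, the chromatic number of the $r$-uniform Kneser hypergraph of the transversal members of a set system $\mathcal F$ is at least $\lceil \mathrm{tcd}^r(\mathcal F)/(r-1)\rceil$, where $\mathrm{tcd}^r$ is the topological $r$-colorability defect. We show that this fails for every composite $r$, as conjectured by Frick, and that the failure can be arbitrarily large. By a theorem of Mabillard and Wagner it is enough to construct certain $S_r$-equivariant maps; the construction succeeds because $r$ divides $((r-1)!)^2$ when $r$ is composite. We also show that for prime powers $r$ the bound does hold if all classes have size at most $(r+1)/2$.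
\end{abstract}

\section{The question and the results}

\subsection{Kneser hypergraphs and the colorability defect}
Let $\mathcal F$ be a system of nonempty subsets of $[n]=\{1,\dots,n\}$ and let $r\ge 2$. The \emph{Kneser hypergraph} $\mathrm{KG}^r(\mathcal F)$ has vertex set $\mathcal F$, and its hyperedges are the sets $\{F_1,\dots,F_r\}$ of $r$ distinct, pairwise disjoint members of $\mathcal F$. Its chromatic number $\chi$ is the least number of colors for which $\mathcal F$ can be colored without a monochromatic hyperedge; it is $0$ if $\mathcal F=\emptyset$.

To bound $\chi$ from below by topology one looks at the sets that contain no member of $\mathcal F$. They form the simplicial complex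
\[
K=\{\sigma\subseteq[n]:\ \text{no } F\in\mathcal F \text{ satisfies } F\subseteq\sigma\}.
\]
A continuous map $f\colon K\to\mathbb R^d$ is an \emph{almost $r$-embedding} if $f(\sigma_1)\cap\dots\cap f(\sigma_r)=\emptyset$ for all pairwise disjoint faces $\sigma_1,\dots,\sigma_r$ of $K$. The \emph{topological $r$-colorability defect} of $\mathcal F$ is
\[
\mathrm{tcd}^r(\mathcal F)=\max\{\,n-(r-1)(d+1)\,\},
\]
where $d\ge0$ runs over all integers for which $K$ has an almost $r$-embedding into $\mathbb R^d$. (The maximum exists: $K$ embeds in $\mathbb R^n$, and $d\ge0$ bounds the expression.) So the defect is large if $K$ almost $r$-embeds into a space of small dimension.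

\begin{example}
Let $r=2$, $k\ge2$, $n\ge 2k$, and let $\mathcal F$ be the system of all $k$-subsets of $[n]$. Then $K$ is a complex of dimension $k-2$, which embeds in $\mathbb R^{2k-3}$ by general position. Hence $\mathrm{tcd}^2(\mathcal F)\ge n-2k+2$. On the other side, coloring $F$ by $\min\{\min F,\,n-2k+2\}$ is proper, since the sets with the last color lie in a set of size $2k-1$. So a bound $\chi\ge\mathrm{tcd}^2$ is best possible here.
\end{example}

Now let $C_1\sqcup\dots\sqcup C_m$ be a partition of $[n]$ into \emph{classes}. A set $F$ is \emph{transversal} if $|F\cap C_i|\le1$ for every $i$, and $\mathcal F_{\mathrm{transversal}}$ is the system of all transversal members of $\mathcal F$. Passing to $\mathcal F_{\mathrm{transversal}}$ deletes vertices of the hypergraph, perhaps very many. The following known theorem, in the setting of \cite{Frick}, says that the lower bound survives nevertheless.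

\begin{theorem}[known]\label{thm:known}
Let $r\ge2$ be a prime, let $\mathcal F$ be a system of nonempty subsets of $[n]$, and let $C_1\sqcup\dots\sqcup C_m$ be a partition of $[n]$ into sets of size at most $r-1$. Then
\begin{equation}\label{eq:bound}
\chi(\mathrm{KG}^r(\mathcal F_{\mathrm{transversal}}))\ \ge\ \Big\lceil\tfrac1{r-1}\,\mathrm{tcd}^r(\mathcal F)\Big\rceil .
\end{equation}
\end{theorem}

The restriction on class sizes is not idle. Take $r=2$, two classes $\{1,2\}$, $\{3,4\}$ of size $r$, and $\mathcal F=\{\{1,2\},\{3,4\}\}$. No member is transversal, so $\chi=0$. But $K$ is a $4$-cycle, which embeds in $\mathbb R^2$, so $\mathrm{tcd}^2(\mathcal F)\ge4-3=1$.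

Is the primality of $r$ needed as well? The statement of Theorem~\ref{thm:known} is known to be false for every $r$ with at least two distinct prime divisors, and Frick \cite{Frick} conjectures that ``the primality of $r$ is required.'' The remaining numbers are the proper prime powers $4,8,9,\dots$. For $r=p^\ell$ one might well guess the opposite, since the group $(\mathbb Z/p)^\ell$ is available: Theorem~\ref{thm:C} below shows that it gives the bound as long as the classes are about half as large. Nevertheless the conjecture is true.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $r\ge4$ be composite. Put $n=(r-1)(6r+2)+1$ and $k=6(r-1)$. Partition $[n]$ into $6r$ classes of size $r-1$ and $2r-1$ classes of size $1$. Let $\mathcal F$ consist of all $2$-element subsets of classes and all transversal sets of size $k+2$. Then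
\[
\chi(\mathrm{KG}^r(\mathcal F_{\mathrm{transversal}}))=1,\qquad \mathrm{tcd}^r(\mathcal F)\ge r,\qquad\text{so}\quad \Big\lceil\tfrac{1}{r-1}\,\mathrm{tcd}^r(\mathcal F)\Big\rceil\ge2 .
\]
\end{theorem}

Every non-prime $r\ge2$ is composite, so together with Theorem~\ref{thm:known} we obtain:

\begin{corollary}
The statement of Theorem~\ref{thm:known} holds for an integer $r\ge2$ if and only if $r$ is prime.
\end{corollary}

The gap between the two sides of \eqref{eq:bound} can be made as large as one likes, for every value of $\chi$.

\begin{theorem}\label{thm:B}
Let $r$ be composite and let $c\ge0$ and $q\ge1$ be integers. There are $n$, a system $\mathcal F$ of nonempty subsets of $[n]$, and a partition of $[n]$ into sets of size at most $r-1$ with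
\[
\chi(\mathrm{KG}^r(\mathcal F_{\mathrm{transversal}}))=c\qquad\text{and}\qquad \mathrm{tcd}^r(\mathcal F)\ge(r-1)c+q .
\]
For $c=0$ one has $\mathcal F_{\mathrm{transversal}}=\emptyset$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $r$ be a prime power and let $[n]$ be partitioned into classes of size at most $\frac{r+1}2$. Then \eqref{eq:bound} holds for every system $\mathcal F$ of nonempty subsets of $[n]$. In particular, for $r=4$ the bound \eqref{eq:bound} is true with class-size bound $2$ and false with class-size bound $3$.
\end{theorem}

\subsection{The idea}
For a fixed partition, the bound \eqref{eq:bound} for all $\mathcal F$ is equivalent to one statement about the complex $L$ of all transversal sets: $L$ has no almost $r$-embedding into $\mathbb R^D$ when $n>(r-1)(D+1)$ (Section~\ref{sec:reduction}). To refute this we must build maps, and a theorem of Mabillard and Wagner reduces the building to finding $S_r$-equivariant maps into spheres. Such a map can be put together from small blocks of classes. One block, made of three classes of size $r-1$ and one additional element, carries the whole difficulty. A degree count on this block gives the number $\pm((r-1)!)^2$, which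 can be changed by any multiple of $r$; once it is $0$, the map we want exists. So we need that $r$ divides $((r-1)!)^2$, and this is true exactly for composite $r$. Section~\ref{sec:small} shows the count in the smallest cases, Section~\ref{sec:lemma} gives the proof, and Sections~\ref{sec:A}--\ref{sec:C} prove the three theorems.

\section{From colorings to maps of the transversal complex}\label{sec:reduction}

We use the same symbol for a finite complex and its geometric realization, with the Euclidean metric in barycentric coordinates. The \emph{support} of a point $x$ is the smallest face containing it. If $K'\subseteq L$ is a subcomplex with at least one vertex, then $\operatorname{dist}(x,K')=0$ if and only if $x\in K'$, that is, if and only if the support of $x$ is a face of $K'$. In testing whether a map is an almost $r$-embedding we may replace disjoint faces by the supports of the points in question.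

\begin{proposition}\label{prop:reduction}
Fix $r\ge2$ and a partition of $[n]$, and let $L$ be the complex of all transversal subsets of $[n]$. The following are equivalent.
\begin{enumerate}
\item[(a)] The bound \eqref{eq:bound} holds for every system $\mathcal F$ of nonempty subsets of $[n]$.
\item[(b)] There is no integer $D\ge0$ with $n\ge(r-1)(D+1)+1$ for which $L$ has an almost $r$-embedding into $\mathbb R^D$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a)$\Rightarrow$(b). Let $\mathcal F$ consist of all $2$-element subsets of classes. Then $K=L$ and $\mathcal F_{\mathrm{transversal}}=\emptyset$, so $\chi=0$, and (a) gives $\mathrm{tcd}^r(\mathcal F)\le0$. Hence $n\le(r-1)(D+1)$ whenever $L$ almost $r$-embeds into $\mathbb R^D$.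

(b)$\Rightarrow$(a). Let $f\colon K\to\mathbb R^d$ be an almost $r$-embedding and let $\mathcal F_{\mathrm{transversal}}$ be properly colored with $c$ colors. We restrict $f$ to $K\cap L$ and extend it to $L$; each color will pay for one extra coordinate. For a color $j$ let $K_j\subseteq L$ be the complex of the transversal sets that contain no member of color $j$. A transversal set can contain only transversal members of $\mathcal F$, so
\[
K\cap L=\bigcap_{j=1}^c K_j\qquad(\text{with } K\cap L=L \text{ if } c=0).
\]
By Tietze's theorem $f|_{K\cap L}$ extends to a continuous map $\hat f\colon L\to\mathbb R^d$ (any map will do if $K\cap L$ has no points). Put $g=(\hat f,\delta_1,\dots,\delta_c)\colon L\to\mathbb R^{d+c}$, where $\delta_j=\operatorname{dist}(\cdot,K_j)$, or $\delta_j\equiv1$ if $K_j$ has no points.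

We claim that $g$ is an almost $r$-embedding. Suppose $g(x_1)=\dots=g(x_r)$, where the supports $\sigma_1,\dots,\sigma_r$ are pairwise disjoint. If all $\delta_j$ vanish at these points, then every $\sigma_i$ lies in $K\cap L$, and $f(x_1)=\dots=f(x_r)$ contradicts the choice of $f$. Otherwise some $\delta_j$ is positive at all the $x_i$. Then no $\sigma_i$ is in $K_j$, so each $\sigma_i$ contains a member of $\mathcal F_{\mathrm{transversal}}$ of color $j$. These $r$ members are nonempty and pairwise disjoint, hence distinct, and form a monochromatic hyperedge, a contradiction.

By (b) with $D=d+c$ we get $n\le(r-1)(d+c+1)$, that is, $n-(r-1)(d+1)\le(r-1)c$. Taking the maximum over $d$ and the minimum over colorings gives \eqref{eq:bound}.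
\end{proof}

If all classes are singletons, then $L$ is a simplex on $n$ vertices and (b) is a statement of Tverberg type; in general (b) is its colored version. To disprove \eqref{eq:bound} for composite $r$ we look for an almost $r$-embedding of $L$ into $\mathbb R^D$ with $n=(r-1)(D+1)+1$.

\section{Equivariant maps from classes and blocks}\label{sec:maps}

Let $G=S_r$, acting on $\mathbb R^r$ by $\sigma e_i=e_{\sigma(i)}$, and let $W_r=\{x\in\mathbb R^r:\sum x_i=0\}$. Write $\bar e_i\in W_r$ for the orthogonal projection of $e_i$. The kernel of the projection $\mathbb R^r\to W_r$ consists of the constant vectors, so $\sum_i\bar e_i=0$, any $r-1$ of the vectors $\bar e_i$ form a basis of $W_r$, and $\sigma\in G$ acts on $W_r$ with determinant $\operatorname{sgn}\sigma$. We write $S(V)$ for the unit sphere of $V$.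

The \emph{deleted product} $K^{\times r}_\Delta$ of a complex $K$ is the union of all cells $\sigma_1\times\dots\times\sigma_r$, where the $\sigma_i$ are nonempty pairwise disjoint faces of $K$. The group $G$ permutes the factors: $(\sigma x)_{\sigma(i)}=x_i$. An almost $r$-embedding $f\colon K\to\mathbb R^d$ gives an equivariant map $x\mapsto(f(x_1),\dots,f(x_r))$ whose projection to $W_r^{\oplus d}$ has no zero on $K^{\times r}_\Delta$. The next theorem is a converse in suitable dimensions.

\begin{theorem}[Mabillard--Wagner \cite{MW}; see also \cite{AMSW}]\label{thm:MW}
Let $r\ge3$, $s\ge3$, and let $K$ be a finite simplicial complex of dimension $(r-1)s$. If there is an $S_r$-equivariant map $K^{\times r}_\Delta\to S(W_r^{\oplus rs})$, then there is a piecewise linear almost $r$-embedding $K\to\mathbb R^{rs}$.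
\end{theorem}

So we need equivariant maps without zeros on deleted products of complexes of transversal sets. Let $x=(x_1,\dots,x_r)\in L^{\times r}_\Delta$, with supports $\sigma_1,\dots,\sigma_r$. For $v\in[n]$ let $x_i(v)$ be the barycentric coordinate and let $w_v=\sum_ix_i(v)$ be the total weight of $v$. If $w_v>0$, let $i(v)$ be the unique $i$ with $v\in\sigma_i$; think of it as the label of $v$. Elements of weight $0$ have no label, and terms such as $w_ve_{i(v)}$ are read as $0$ for them. Since each $\sigma_i$ is transversal,
\begin{equation}\label{eq:labels}
\text{two different elements of one class with positive weight have different labels.}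
\end{equation}
Under $\sigma\in G$ the weights stay and the labels change by $i(v)\mapsto\sigma(i(v))$.

\smallskip
\emph{Full classes.} For a class $E$ of size $r-1$ put
\begin{equation}\label{eq:Psi}
\Psi_E(x)=\sum_{v\in E}w_v\bar e_{i(v)}\in W_r ,
\end{equation}
which is the projection of $\sum_i\big(\sum_{v\in E}x_i(v)\big)e_i$ and hence continuous; it is clearly equivariant. If $\Psi_E(x)=0$, then $\sum_{v\in E}w_ve_{i(v)}$ is a constant vector. It has at most $r-1$ nonzero entries, so it is zero, and all weights in $E$ vanish. This is where $|E|\le r-1$ enters: with $r$ elements all labels could occur with equal weight.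

If $[n]$ consists of $m$ classes of size $r-1$, the maps \eqref{eq:Psi} together have no zeros, because $\sum_vw_v=r$. They use $m$ copies of $W_r$ for $n=(r-1)m$ elements. For a map into $\mathbb R^D$ we may use $D$ copies of $W_r$, and the goal $n=(r-1)(D+1)+1$ is larger than $(r-1)D$ by $r$. So we need more elements per copy of $W_r$.

\smallskip
\emph{Blocks.} A \emph{block} consists of $m$ classes of size $r-1$ and one singleton class. (From here on, $m$ is the number of large classes of a block.) We ask for a map on a block that still uses only $m$ copies of $W_r$ and so gains one element. Recall that the chessboard complex $\Delta_{r,l}$ has the squares of an $r\times l$ board as vertices, and its faces are the sets of squares with no two in the same row or the same column. By \eqref{eq:labels}, if the weights in a block do not all vanish, then the normalized weights and the labels form a point of the complex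
\[
T_m=(\Delta_{r,r-1})^{*m}*[r],
\]
where $*$ denotes the join: column $v$ and row $i$ of the board of a class stand for the element $v$ with label $i$, and the vertex $a_i$ of the last factor $[r]=\{a_1,\dots,a_r\}$ (the \emph{apexes}) stands for the singleton with label $i$. The group $G$ permutes the rows. Thus we are led to ask for an equivariant map $T_m\to S(W_r^{\oplus m})$. The dimension of $T_m$ is $m(r-1)$, one more than that of the sphere. On the codimension-one skeleton an equivariant map is easy to write down, as we shall see; the difficulty is to extend a suitable one over the top-dimensional simplices.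

\section{The obstruction in the smallest cases}\label{sec:small}

\begin{example}[$r=3$, $m=1$]\label{ex:hexagon}
The complex $\Delta_{3,2}$ is the hexagon with the vertices, in cyclic order,
\[
(1,1),\ (2,2),\ (1,3),\ (2,1),\ (1,2),\ (2,3),
\]
where $(v,i)$ is the square in column $v$ and row $i$. In $T_1=\Delta_{3,2}*[3]$ it is contained in a cone, so an equivariant map $T_1\to S(W_3)$ restricts to a null-homotopic equivariant map of the hexagon to the circle. We compute the degrees of all equivariant maps of the hexagon to $S(W_3)$. The vertex $(v,i)$ is fixed by the transposition of the two rows other than $i$, whose only fixed points on the circle are the two directions $\pm\bar e_i$. By equivariance $(v,i)$ goes to the direction of $\epsilon_v\bar e_i$, where the sign $\epsilon_v$ does not depend on $i$. The group $S_3$ permutes the six edges simply transitively; even elements preserve and odd elements reverse the orientation of both the hexagon and the circle, so all six edges, traversed in the cyclic order, turn by the same angle. If $\epsilon_1=\epsilon_2$, this angle is $120^\circ+360^\circ z$ with $z\in\mathbb Z$, and the degree is $2+6z$. If $\epsilon_1\ne\epsilon_2$, it is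 $-60^\circ+360^\circ z$, and the degree is $-1+6z$. The degree is never $0$, so there is no equivariant map $T_1\to S(W_3)$.
\end{example}

Two numbers matter in this example: the degree $2=2!$ of the obvious map $(v,i)\mapsto\bar e_i$, and the amount $6=3!$ by which one can change it when the vertices are kept. What are they for general $r$ and $m$? The rest of this section is a heuristic count; the proof in Section~\ref{sec:lemma} does not depend on it, except for \eqref{eq:divides}. Put $M=(\Delta_{r,r-1})^{*m}$ and send the vertex in row $i$ of the $C$-th board to $\bar e_i$ in the $C$-th summand of $W_r^{\oplus m}$. The facets of $M$, placements of $r-1$ rooks on each board, can be oriented so that they form a cycle (see Move 2 in Section~\ref{sec:lemma}); so maps of $M$ to the sphere have a degree. The image of a facet meets the ray spanned by $-(\bar e_i,\dots,\bar e_i)$ if and only if the empty row of every board is row $i$. There are $((r-1)!)^m$ such facets, and they all count with the same sign, by the computation in \eqref{eq:kappa}. So the degree is $\pm((r-1)!)^m$. An equivariant change on one facet has to be copied to the $r!$ facets in its orbit and changes the degree by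 a multiple of $r!$. One is led to expect success when
\[
r!\ \text{ divides }\ ((r-1)!)^m,\qquad\text{that is,}\qquad r\ \text{ divides }\ ((r-1)!)^{m-1}.
\]
For prime $r$ this never happens. For $r=4$ the degrees for $m=1,2,3$ are $6$, $36$, $216$ up to sign, and $24$ divides only the last one: $216=9\cdot24$. For every composite $r$ three classes suffice. Indeed, write $r=ab$ with $2\le a,b\le r-1$; both $a$ and $b$ divide $(r-1)!$, so
\begin{equation}\label{eq:divides}
r\ \text{ divides }\ ((r-1)!)^2\qquad(r\text{ composite}).
\end{equation}
Degree zero of the total is of course only one condition, whereas the map has to be extended over each simplex of $T_m$ separately. To see that nothing else is needed we use a second kind of change, which shifts degree from one simplex to its neighbors. For $m\ge2$ this is possible without trouble from stabilizers.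

\section{The key equivariant map}\label{sec:lemma}

From now on $m=3$, and we write $T=T_3=(\Delta_{r,r-1})^{*3}*[r]$. Explicitly, $T$ has the vertices $(C,v,i)$ with class $C\in\{1,2,3\}$, column $v\in[r-1]$ and row $i\in[r]$, and the apexes $a_1,\dots,a_r$. Its simplices are the vertex sets with at most one apex in which any two distinct vertices $(C,v,i)$, $(C,v',i')$ of the same class satisfy $v\ne v'$ and $i\ne i'$. Put $U=W_r^{\oplus3}$ and $N=3(r-1)=\dim T=\dim U$.

\begin{lemma}\label{lem:key}
If $r$ is composite, there is a $G$-equivariant map $h\colon T\to S(U)$.
\end{lemma}

The proof occupies the rest of this section. We start with an explicit map on the $(N-1)$-skeleton, compute its degrees on the boundaries of all $N$-simplices, and change them to $0$.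

\subsection{Facets and orientations}
Let $M\subset T$ be the subcomplex without apexes. It is pure of dimension $N-1$: if a column of some board is empty, at most $r-2$ of its rows are used, so a rook can be added. A facet $\theta$ of $M$ is given by a triple $(\pi_1,\pi_2,\pi_3)\in S_r^3$,
\[
\theta=\{(C,v,\pi_C(v)):\ C\le3,\ v\le r-1\},
\]
where $\pi_C(r)$ is the unused row of board $C$. Let $\varepsilon(\theta)=\operatorname{sgn}(\pi_1)\operatorname{sgn}(\pi_2)\operatorname{sgn}(\pi_3)$, and let $[\theta]$ be $\theta$ with its vertices ordered lexicographically by $(C,v)$. The $N$-simplices of $T$ are the sets $F=\theta\cup\{a_i\}$; we orient $F$ by $\varepsilon(\theta)[\theta,a_i]$.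

Since $G$ preserves classes and columns, it has hardly any stabilizers:

\begin{lemma}\label{lem:rigid}
Let $\theta,\theta'$ be facets of $M$ (possibly equal) that have the same vertices in some class $C$. If $\sigma\in G$ maps these vertices into $\theta'$, then $\sigma=1$.
\end{lemma}

\begin{proof}
The element $\sigma$ maps $(C,v,\pi_C(v))$ to the only vertex of $\theta'$ in column $v$ of class $C$, which is $(C,v,\pi_C(v))$ itself. So $\sigma$ fixes $r-1$ of the $r$ rows.
\end{proof}

In particular $\sigma\theta=\theta$ implies $\sigma=1$, and $G$ acts freely on the set of $N$-simplices.

\subsection{Degrees}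
Fix an orientation of $U$. For an equivariant map $g\colon T^{(N-1)}\to S(U)$ on the $(N-1)$-skeleton and an $N$-simplex $F$ let $d_g(F)\in\mathbb Z$ be the degree of $g|_{\partial F}\colon\partial F\to S(U)$. The facet $\sigma\theta$ belongs to $(\sigma\pi_1,\sigma\pi_2,\sigma\pi_3)$, so $\varepsilon(\sigma\theta)=\operatorname{sgn}(\sigma)^3\varepsilon(\theta)=\operatorname{sgn}(\sigma)\varepsilon(\theta)$, while $\sigma$ takes $[\theta,a_i]$ to $[\sigma\theta,a_{\sigma(i)}]$. Hence $\sigma$ carries the orientation of $F$ to $\operatorname{sgn}(\sigma)$ times that of $\sigma F$. It acts on $U$ with determinant $\operatorname{sgn}(\sigma)^3=\operatorname{sgn}(\sigma)$. The two signs cancel in $g|_{\partial(\sigma F)}\circ\sigma=\sigma\circ g|_{\partial F}$, and we get $d_g(\sigma F)=d_g(F)$. So $d_g$ is a function on the set $\Omega$ of $G$-orbits of $N$-simplices.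

By Hopf's theorem $g|_{\partial F}$ extends to a map $F\to S(U)$ if and only if $d_g(F)=0$. If $d_g=0$ on $\Omega$, we extend $g$ over one $N$-simplex in each orbit and then equivariantly over the others, which is possible because the action on $N$-simplices is free. This gives the map $h$. So it remains to find $g$ with $d_g=0$.

\subsection{The starting map}
Let $g_0\colon T\to U$ be affine on simplices, sending $(C,v,i)$ to $\bar e_i$ in the $C$-th summand and $a_i$ to $(\bar e_i,\bar e_i,\bar e_i)$. It is equivariant. Where does it vanish? A point of $T$ determines for each $C$ the vector $y_C\in\mathbb R^r_{\ge0}$ of total weights in the rows of board $C$, and, if it involves an apex $a_{i_0}$, the weight $\lambda$ of this apex; if there is no apex, put $\lambda=0$. The point is a zero if and only if for each $C$ the vector $y_C+\lambda e_{i_0}$ (or $y_C$, if there is no apex) is constant, say with all entries equal to $\alpha_C$. Each $y_C$ has a zero entry, because there are only $r-1$ columns.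
\begin{itemize}
\item If $\lambda=0$, the zero entries give $\alpha_C=0$ for all $C$, so all weights vanish, which is impossible.
\item If $\lambda>0$, then $\alpha_C\ge\lambda>0$ by the entry at $i_0$, so the zero entry of $y_C$ can only be at $i_0$. Hence $\alpha_C=\lambda$ and $y_C=\lambda\sum_{i\ne i_0}e_i$ for every $C$.
\end{itemize}
In the second case each board carries $r-1$ rooks of weight $\lambda$, with row $i_0$ empty. So the zeros of $g_0$ are exactly the barycenters of the \emph{pure} simplices $\theta\cup\{a_i\}$, those with $\pi_1(r)=\pi_2(r)=\pi_3(r)=i$ (Figure~\ref{fig:pure}).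

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\draw (0,0) grid (3,4);
\draw (5,0) grid (8,4);
\draw (10,0) grid (13,4);
\draw (15,0) grid (16,4);
\foreach \x/\y in {0.5/3.5,1.5/1.5,2.5/0.5,5.5/0.5,6.5/3.5,7.5/1.5,10.5/1.5,11.5/0.5,12.5/3.5,15.5/2.5}
  \fill (\x,\y) circle (0.26);
\foreach \i/\y in {1/3.5,2/2.5,3/1.5,4/0.5}
  \node at (-0.6,\y) {\small $\i$};
\node at (1.5,-0.7) {\small class $1$};
\node at (6.5,-0.7) {\small class $2$};
\node at (11.5,-0.7) {\small class $3$};
\node at (15.5,-0.7) {\small apex};
\end{tikzpicture}
\caption{A pure simplex for $r=4$: one rook in each of the three columns of each $4\times3$ board, and the apex $a_2$. On every board the empty row is the row of the apex, so each board together with the apex has exactly one rook in each row. With equal weights on all ten vertices, the weight vector of each board plus apex is constant.}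
\label{fig:pure}
\end{figure}

In particular $g_0$ has no zero on $T^{(N-1)}$, and we put $g=g_0/|g_0|$ there. If $F$ is not pure, $g_0/|g_0|$ is defined on all of $F$, so $d_g(F)=0$.

Let $F=\theta\cup\{a_i\}$ be pure, and let $v_1,\dots,v_N\in U$ be the images of the vertices of $\theta$ in the order of $[\theta]$. For each $C$ the rows $\pi_C(1),\dots,\pi_C(r-1)$ are all rows except $i$, so the $v_j$ form a basis of $U$, and the image of $a_i$ is $a=-\sum_jv_j$. In the basis $v_1,\dots,v_N$ the vectors $v_j-a=v_j+\sum_lv_l$ have the matrix $I+J$ with the all-ones matrix $J$, whose determinant is $N+1$. Thus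
\[
\det(v_1-a,\dots,v_N-a)=(N+1)\det(v_1,\dots,v_N)\neq0 .
\]
So $g_0|_F$ is an affine isomorphism onto a simplex that contains $0$ in its interior, and $d_g(F)=\pm1$. Up to a sign that is the same for all pure simplices, $d_g(F)$ equals
\begin{equation}\label{eq:kappa}
\varepsilon(\theta)\operatorname{sign}\det(v_1,\dots,v_N)
=\varepsilon(\theta)\prod_{C=1}^3\operatorname{sign}\det(\bar e_{\pi_C(1)},\dots,\bar e_{\pi_C(r-1)})
=\varepsilon(\theta)\prod_{C=1}^3\operatorname{sgn}(\pi_C)\cdot\mathrm{const}=\mathrm{const},
\end{equation}
because $\pi_C$ maps $\bar e_1,\dots,\bar e_{r-1}$ to $\bar e_{\pi_C(1)},\dots,\bar e_{\pi_C(r-1)}$ and has determinant $\operatorname{sgn}\pi_C$ on $W_r$. So all pure simplices have the same degree $\kappa\in\{1,-1\}$. There are $r\,((r-1)!)^3$ of them ($r$ choices for $i$, then $(r-1)!$ for each $\pi_C$), and every orbit has $r!$ elements. Therefore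
\begin{equation}\label{eq:sum}
\sum_{\Omega}d_g=\kappa\,\frac{r\,((r-1)!)^3}{r!}=\kappa\,((r-1)!)^2 .
\end{equation}
By \eqref{eq:divides} \emph{this sum is divisible by $r$}. This is the only place where we use that $r$ is composite.

\subsection{Two moves}
Let $\eta$ be an oriented $(N-1)$-simplex of $T$ with $\sigma\eta\ne\eta$ for all $\sigma\ne1$, and let $z\in\mathbb Z$. We change $g$ in the interior of $\eta$: collapse the boundary of a small ball in the interior of $\eta$ to a point, so that $\eta$ becomes the wedge of a copy of $\eta$ and a sphere $S^{N-1}$, and map the first by $g$ and the second by a map to $S(U)$ of degree $z$ that agrees with $g$ at the wedge point. Nothing changes on $\partial\eta$. Then we copy the change to the simplices $\sigma\eta$ by conjugation with $\sigma$; these simplices are distinct, so this is consistent, and the result is again an equivariant map on $T^{(N-1)}$. If an $N$-simplex $F$ contains $\eta$ but no other member of the orbit $G\eta$, then $d_g(F)$ changes by $z[F:\eta]$. Here the incidence number $[F:\eta]=\pm1$ compares the given orientation of $\eta$ with the one induced by $F$; the orientation $[u_0,\dots,u_N]$ of $F$ induces $(-1)^j[u_0,\dots,\widehat{u_j},\dots,u_N]$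 on the face opposite to $u_j$. If $F$ contains no member of $G\eta$, then $d_g(F)$ does not change.

\smallskip
\emph{Move 1 changes the sum by multiples of $r$.} Let $\eta=\theta$ be a facet of $M$, oriented by $\varepsilon(\theta)[\theta]$. Its stabilizer is trivial by Lemma~\ref{lem:rigid}. Each $N$-simplex contains exactly one $(N-1)$-simplex without apex, so the $N$-simplices containing $\theta$ are $\theta\cup\{a_1\},\dots,\theta\cup\{a_r\}$, they contain no other member of $G\theta$, and all incidences are $(-1)^N$. They lie in $r$ different orbits: $\sigma(\theta\cup\{a_i\})=\theta\cup\{a_j\}$ implies $\sigma\theta=\theta$, so $\sigma=1$ and $i=j$. Hence the values of $d_g$ on these $r$ orbits change by $(-1)^Nz$, all other values stay, and $\sum_\Omega d_g$ changes by $(-1)^Nrz$.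

\smallskip
\emph{Move 2 shifts degree between neighbors.} Let $\theta$ be a facet of $M$, let $C$ be a class, $v\le r-1$ a column and $a_i$ an apex, and put
\[
\tau=\theta\setminus\{(C,v,\pi_C(v))\},\qquad \eta=\tau\cup\{a_i\}.
\]
On board $C$ the placement $\tau$ has the empty column $v$ and the two empty rows $\pi_C(v)$ and $\pi_C(r)$. So exactly two facets of $M$ contain $\tau$: the facet $\theta$, and the facet $\theta'$ in which $\pi_C$ is replaced by $\pi_C\circ(v\ r)$. Consequently $F=\theta\cup\{a_i\}$ and $F'=\theta'\cup\{a_i\}$ are the only $N$-simplices containing $\eta$. The exchanged vertices have the same position in $[\theta]$ and $[\theta']$, and $\varepsilon(\theta')=-\varepsilon(\theta)$, so $[F:\eta]=-[F':\eta]$.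

Now choose a class $C'\ne C$; this is possible because there is more than one class. In class $C'$ the simplices $\tau,\theta,\theta'$ have the same $r-1$ vertices. If $\sigma\eta\subset F$ or $\sigma\eta\subset F'$ (in particular, if $\sigma\eta=\eta$), or if $\sigma F=F'$, then $\sigma$ maps these vertices into $\theta$ or into $\theta'$, and $\sigma=1$ by Lemma~\ref{lem:rigid}. So $\eta$ has trivial stabilizer, $F$ and $F'$ contain no other member of $G\eta$, and they lie in different orbits (as $F\ne F'$). Move 2 adds $z$ or $-z$ to the value of $d_g$ on the orbit of $F$, the opposite on the orbit of $F'$, and changes nothing else.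

\subsection{Conclusion}
By \eqref{eq:sum} and \eqref{eq:divides}, one Move 1 with a suitable $z$ makes $\sum_\Omega d_g=0$. (For $r=4$ we have $N=9$, the sum is $36\kappa$, and $z=9\kappa$ does it.) Next, form a graph on $\Omega$ by joining two orbits if a Move 2 connects them. This graph is connected: every orbit contains a simplex $\theta\cup\{a_1\}$, and any two facets $\theta$ are connected by switches $\pi_C\mapsto\pi_C\circ(v\ r)$, because the transpositions $(v\ r)$, $v\le r-1$, generate $S_r$. Choose a spanning tree. Removing its leaves one after the other, and each time moving the value at the leaf to its neighbor, we make $d_g$ zero on all orbits but one; there it is zero as well, since Moves 2 preserve the sum. This proves Lemma~\ref{lem:key}. \qed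

\begin{remark}
With $m$ classes in place of three, the computation leading to \eqref{eq:sum} gives $\kappa((r-1)!)^{m-1}$. For $m=1$ this is $\kappa$, and for $m=2$, $r=4$ it is $6\kappa$; neither can be brought to $0$ by Move 1. This is why we use three classes, which work for all composite $r$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\emph{Where the numbers come from.} Suppose $[n]$ is divided into $B$ blocks of three classes of size $r-1$ and one singleton, and $E$ further classes of size $r-1$. We will use $3B+E$ copies of $W_r$, and Theorem~\ref{thm:MW} wants this number to be $rs$. Then $n=(r-1)rs+B$. With $d=rs$ we get $n-(r-1)(d+1)=B-(r-1)$, and for a failure of \eqref{eq:bound} with $\chi=1$ this must exceed $r-1$. So we take $B=2r-1$, and then $3B=6r-3\le rs$ leads to $s=6$ and $E=3$. Theorem~\ref{thm:MW} also requires the dimension of the complex to be $(r-1)s=6(r-1)$, whereas transversal sets can have up to $8r-1$ elements. Hence we have to cut off the large transversal sets, and the smallest of them become members of $\mathcal F$. The count in \eqref{eq:pigeon} below just allows this.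

\begin{lemma}\label{lem:L}
Let $r$ be composite, let $[n]$ be partitioned as in Theorem~\ref{thm:A}, and let $L$ be the complex of all transversal sets. There is a $G$-equivariant map $L^{\times r}_\Delta\to S(W_r^{\oplus6r})$.
\end{lemma}

\begin{proof}
Group the classes into $2r-1$ blocks, each consisting of three classes of size $r-1$, whose elements we number as columns $v\in[r-1]$, and one singleton. There remain three classes $E_1,E_2,E_3$ of size $r-1$. We use the weights $w_v$ and labels $i(v)$ of Section~\ref{sec:maps}.

For a block $b$ let $w_b=\sum_{v\in b}w_v$. If $w_b>0$, the numbers $w_v/w_b$ define a point $z_b(x)\in T$: put the weight of the element in column $v$ of the $C$-th large class at $(C,v,i)$, where $i$ is its label, and the weight of the singleton at the apex $a_i$, where $i$ is its label. By \eqref{eq:labels} this is a point of $T$. Let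
\[
\Phi_b(x)=w_b\,h(z_b(x))\in W_r^{\oplus3},\qquad \Phi_b(x)=0\ \text{ if } w_b=0,
\]
with $h$ from Lemma~\ref{lem:key}. To see continuity, consider one of the finitely many closed cells $\tau_1\times\dots\times\tau_r$ of $L^{\times r}_\Delta$. On this cell an element $v\in\tau_i$ has label $i$ whenever its weight is positive, and elements outside all $\tau_i$ have weight $0$; so $z_b$ is continuous on the part of the cell where $w_b>0$, and hence wherever $w_b>0$. Since $|h|=1$, we have $|\Phi_b|=w_b$; hence $\Phi_b$ is continuous everywhere and vanishes only if $w_b=0$. It is equivariant, since $h$ is.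

The map $(\Phi_b,\Psi_{E_j})_{b,j}$, with $\Psi_{E_j}$ as in \eqref{eq:Psi}, is equivariant and has values in $W_r^{\oplus(3(2r-1)+3)}=W_r^{\oplus6r}$. At a zero all weights in all blocks and in $E_1,E_2,E_3$ would vanish, but $\sum_vw_v=r>0$. So it has no zeros, and we normalize it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We have $n=6r(r-1)+(2r-1)$, so the partition exists. A set is in $K$ if and only if it is transversal and has at most $k+1=6r-5$ elements. As there are $8r-1\ge6r-4=k+2$ classes, $\dim K=k=6(r-1)$ and $\mathcal F_{\mathrm{transversal}}\ne\emptyset$.

The members of $\mathcal F_{\mathrm{transversal}}$ are the transversal sets of size $k+2$. Because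
\begin{equation}\label{eq:pigeon}
r(k+2)=6r(r-1)+2r>6r(r-1)+2r-1=n ,
\end{equation}
no $r$ of them are pairwise disjoint. So there are no hyperedges, and $\chi=1$.

Restrict the map of Lemma~\ref{lem:L} to $K^{\times r}_\Delta\subseteq L^{\times r}_\Delta$. Since $\dim K=(r-1)s$ and $rs=6r$ for $s=6$, Theorem~\ref{thm:MW} gives an almost $r$-embedding $f\colon K\to\mathbb R^{6r}$. Hence
\[
\mathrm{tcd}^r(\mathcal F)\ge n-(r-1)(6r+1)=(r-1)(6r+2)+1-(r-1)(6r+1)=r,
\]
and $\lceil r/(r-1)\rceil=2>1=\chi$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

We first trade the cut-off of large transversal sets for one more dimension, then take joins to multiply the gain, and finally add elements to raise $\chi$ to a prescribed value.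

Keep $K$, $f$, $k$ from Section~\ref{sec:A}, let $n_1=(r-1)(6r+2)+1$ be the number $n$ there, let $L\supseteq K$ be the complex of all transversal sets, and put $D=6r+1$. Then
\[
n_1=(r-1)(D+1)+1 .
\]

\emph{One copy.} By Tietze's theorem $f$ extends to a continuous map $\hat f\colon L\to\mathbb R^{6r}$. Let $g=(\hat f,\operatorname{dist}(\cdot,K))\colon L\to\mathbb R^D$. This is an almost $r$-embedding. Indeed, suppose $g(x_1)=\dots=g(x_r)$ with pairwise disjoint supports $\sigma_1,\dots,\sigma_r$. If the common distance is $0$, then all $\sigma_i$ are in $K$ and $f(x_1)=\dots=f(x_r)$, a contradiction. If it is positive, then no $\sigma_i$ is in $K$, so $|\sigma_i|\ge k+2$ for all $i$, which is impossible because $r(k+2)>n_1$ by \eqref{eq:pigeon}. (So (b) of Proposition~\ref{prop:reduction} fails, which is the case $q=1$, $c=0$.)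

\emph{Joins.} Take $q$ disjoint copies of the ground set and of $L$. The points of the join $L^{*q}$ are written $\sum_jt_jx_j$ with $x_j$ in the $j$-th copy, $t_j\ge0$ and $\sum_jt_j=1$, where $x_j$ is irrelevant if $t_j=0$. Define
\[
L^{*q}\to\Big\{t\in\mathbb R^q:\sum_jt_j=1\Big\}\times(\mathbb R^D)^q\cong\mathbb R^{D_q},\qquad \sum_jt_jx_j\mapsto\big(t_j,\,t_jg(x_j)\big)_j,
\]
where $D_q=q(D+1)-1$. This is continuous, also where some $t_j$ vanish, because $g$ is bounded. If $r$ points with pairwise disjoint supports had the same image, they would have the same coefficients $t_j$. Choose $j$ with $t_j>0$; the $j$-th components of the $r$ points would have pairwise disjoint supports and the same image under $g$, a contradiction. So this map is an almost $r$-embedding.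

\emph{The system.} Let the ground set consist of the $qn_1$ vertices of the $q$ copies, with their classes, and $c(r-1)$ new elements, which form singleton classes. All classes have size at most $r-1$. Let $\mathcal F$ consist of all pairs inside classes and all sets $\{v\}$ with $v$ new. The complex of the sets containing no member of $\mathcal F$ is $L^{*q}$, so
\begin{align*}
\mathrm{tcd}^r(\mathcal F)&\ge qn_1+c(r-1)-(r-1)(D_q+1)\\
&=q\big((r-1)(D+1)+1\big)+c(r-1)-(r-1)q(D+1)=(r-1)c+q .
\end{align*}
The system $\mathcal F_{\mathrm{transversal}}$ consists of the $c(r-1)$ singletons $\{v\}$ with $v$ new. Any $r$ of them form a hyperedge, so a coloring is proper if and only if each color is used at most $r-1$ times. Hence $\chi=c$, and $\mathcal F_{\mathrm{transversal}}=\emptyset$ for $c=0$. \qed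

\section{Prime powers and smaller classes: proof of Theorem~\ref{thm:C}}\label{sec:C}

For prime powers the group $(\mathbb Z/p)^\ell$ gives nonexistence of equivariant maps, provided that the source is highly connected. Small classes make the chessboard complexes as connected as their dimension permits. We use two results.

\begin{theorem}[Bj\"orner--Lov\'asz--Vre\'cica--\v{Z}ivaljevi\'c \cite{BLVZ}]\label{thm:BLVZ}
The chessboard complex $\Delta_{m,l}$ is $(\nu-2)$-connected for $\nu=\min\big\{m,\,l,\,\lfloor\frac{m+l+1}3\rfloor\big\}$.
\end{theorem}

\begin{theorem}[Volovikov \cite{Volovikov}]\label{thm:Vol}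
Let $A=(\mathbb Z/p)^\ell$ with $p$ prime, and let $X$, $Y$ be $A$-spaces without points fixed by all of $A$, such that $\tilde H^i(X;\mathbb F_p)=0$ for $i\le m$ and $Y$ is an $m$-dimensional sphere. Then there is no $A$-equivariant map $X\to Y$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $r=p^\ell$, let $|C_i|\le\frac{r+1}2$ for all $i$, and let $L$ be the complex of transversal sets. By Proposition~\ref{prop:reduction} it suffices to show that there is no almost $r$-embedding $g\colon L\to\mathbb R^D$ if $n\ge(r-1)(D+1)+1$. Suppose there is one.

\emph{The source.} Let $X$ be the $r$-fold deleted join of $L$: its points are the formal convex combinations $\sum_i\lambda_ix_i$ of points $x_1,\dots,x_r$ in pairwise disjoint faces of $L$, where $x_i$ is irrelevant if $\lambda_i=0$. A face of $X$ is a tuple $(\sigma_1,\dots,\sigma_r)$ of pairwise disjoint, possibly empty, transversal sets. In other words, some elements $v\in[n]$ receive a label $i\in[r]$, by $v\in\sigma_i$, and elements of the same class receive different labels. So $X$ is the join of the chessboard complexes $\Delta_{r,|C_i|}$ over all classes. Since $2|C_i|\le r+1$, we have $\frac{r+|C_i|+1}3\ge|C_i|$,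 hence $\nu=|C_i|$ in Theorem~\ref{thm:BLVZ}, and $\Delta_{r,|C_i|}$ is $(|C_i|-2)$-connected. The join of an $\alpha$-connected and a $\beta$-connected complex is $(\alpha+\beta+2)$-connected, so $X$ is $(n-2)$-connected.

\emph{The map.} The projection of $\sum_i\lambda_ix_i\mapsto(\lambda_i,\lambda_ig(x_i))_i\in(\mathbb R^{D+1})^r$ to $W_r^{\oplus(D+1)}$ is equivariant. At a zero all $\lambda_i$ are equal, hence equal to $1/r$, and then all $g(x_i)$ are equal, which is impossible for an almost $r$-embedding. After normalization we have an equivariant map $X\to S(W_r^{\oplus(D+1)})$ to a sphere of dimension $(r-1)(D+1)-1\le n-2$.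

\emph{The contradiction.} Let $A=(\mathbb Z/p)^\ell$ act on $[r]$ regularly, that is, by translations of itself. As $A$ is transitive, a vector of $W_r$ fixed by $A$ is constant with sum $0$, so $W_r^A=0$ and the sphere has no fixed point. A point of $X$ fixed by $A$ would have all $\lambda_i=1/r$ and all $x_i$ equal, but the $x_i$ have nonempty disjoint supports. So $X$ has no fixed point, and Theorem~\ref{thm:Vol} applies and contradicts the existence of the map. This proves \eqref{eq:bound}.

For $r=4$ the bound $\frac{r+1}2$ permits classes of size at most $2$, and Theorem~\ref{thm:A} gives failure with classes of size at most $3$.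
\end{proof}

\begin{thebibliography}{9}
\bibitem{AMSW} Avvakumov, Mabillard, Skopenkov, and Wagner, \emph{Eliminating higher-multiplicity intersections, III. Codimension 2}, Israel J. Math. 245 (2021).

\bibitem{BLVZ} Bj\"orner, Lov\'asz, Vre\'cica, and \v{Z}ivaljevi\'c, J. London Math. Soc. 49 (1994).

\bibitem{Frick} Florian Frick, \emph{Chromatic numbers of stable Kneser hypergraphs via topological Tverberg-type theorems}, arXiv:1710.09434 (2017).

\bibitem{MW} Mabillard and Wagner, \emph{Eliminating Tverberg points, I. An analogue of the Whitney trick}, SoCG 2014, 171--180.

\bibitem{Volovikov} Volovikov, Math. Notes 59 (1996).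
\end{thebibliography}

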